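\title{A product formula for the Gram determinant of the M\"obius band}

\begin{abstract}
Two systems of $n$ disjoint arcs in M\"obius bands, with the same $2n$ endpoints on the boundary, glue to a system of closed curves in a Klein bottle. Recording the types of these curves gives a bilinear form with values in $\mathbb Z[d,w,x,y,z]$. We prove, for every $n\ge 1$, the product formula conjectured by Chen for its Gram determinant. A circle laid over the arcs near the boundary and resolved by the Kauffman bracket commutes with all annular diagrams, and its eigenspaces split the form into orthogonal blocks indexed by the number of arcs through the crosscap. Each block is an annular Gram matrix times a scalar. The annular determinants are computed with Jones--Wenzl projectors, and the scalars with a transfer matrix in the Klein bottle. We also determine the nullity of the form when the parameters take values in a field and satisfy explicit nondegeneracy conditions.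
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Pairing arc systems in the M\"obius band}

Draw the M\"obius band $\mathit{Mb}$ as a closed disk in the plane with a crosscap at its center: remove a small concentric open disk and identify antipodal points of the new boundary circle. The image of that circle is the \emph{core} of the band, and a curve \emph{passes through the crosscap} when it crosses the core. Fix $2n$ marked points on the boundary circle, labeled $1,\dots,2n$ counterclockwise. Let $\mathit{Mb}_n$ be the set of systems of $n$ disjoint simple arcs in $\mathit{Mb}$ that join the marked points in pairs, up to isotopy fixing the boundary pointwise. In the language of skein theory these are the crossingless connections without closed curves in $\mathit{Mb}\,\hat\times\,\{0\}$ inside the twisted $I$-bundle $\mathit{Mb}\,\hat\times\, I$; only the surface enters below. The set $\mathit{Mb}_n$ has $\sum_{k=0}^n\binom{2n}{k}$ elements (Lemma~\ref{lem:basis}). Figure~\ref{fig:n1} shows $\mathit{Mb}_1$.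

Given $m,m'\in\mathit{Mb}_n$, apply to $m'$ the inversion of the plane in the boundary circle. It fixes the marked points and carries the crosscap of $m'$ to the outside of the circle. The union of $m$ and the inverted $m'$ is a collection of disjoint simple closed curves in the Klein bottle $\mathit{Kb}$, the union of two M\"obius bands along the boundary circle. This surface has an \emph{inner} crosscap, coming from $m$, and an \emph{outer} one, coming from $m'$. Recall that, up to homotopy, the Klein bottle has five simple closed curves. We name them by variables: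
\begin{center}
\begin{tabular}{c|l|c}
type & representative & parities\\ \hline
$d$ & the trivial curve & $(0,0)$\\
$z$ & the circle along which the bands are glued & $(0,0)$\\
$x$ & a curve passing once through the inner crosscap only & $(1,0)$\\
$y$ & a curve passing once through the outer crosscap only & $(0,1)$\\
$w$ & a curve passing once through each crosscap & $(1,1)$
\end{tabular}
\end{center}
The last column lists the numbers of passages through the inner and the outer crosscap modulo $2$. These are mod $2$ intersection numbers with the two cores, so they depend only on the homotopy class of the curve. Hence \emph{the type of a curve is determined by its two parities and, when both are even, by whether the curve is trivial}; this is how types will always be recognized. Folding the outer band onto the inner one by the inversion is a retraction $\mathit{Kb}\to\mathit{Mb}$, so a curve contained in one of the bands is trivial in $\mathit{Kb}$ if and only if it is trivial in the band.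

Define
\[
\langle m,m'\rangle=d^{a}x^{b}y^{c}z^{e}w^{f},
\]
where $a,b,c,e,f$ are the numbers of curves of types $d,x,y,z,w$. The matrix $G_n^{\mathit{Mb}}=(\langle m,m'\rangle)_{m,m'\in\mathit{Mb}_n}$ is the \emph{Gram matrix of type $\mathit{Mb}$}, and its determinant $D_n^{\mathit{Mb}}\in\mathbb Z[d,w,x,y,z]$ is the \emph{Gram determinant of type $\mathit{Mb}$}. Exchanging $x$ and $y$ transposes the matrix, so the determinant does not depend on which crosscap is called inner. The zero set of $D_n^{\mathit{Mb}}$ is the set of values of the five loop weights for which the form degenerates, and a factorization of $D_n^{\mathit{Mb}}$ describes this set component by component.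

\subsection{The result}

Let $T_k$ be the Chebyshev polynomials of the first kind, normalized by $T_0(u)=2$, $T_1(u)=u$, $T_{k+1}(u)=uT_k(u)-T_{k-1}(u)$; equivalently $T_k(\xi+\xi^{-1})=\xi^k+\xi^{-k}$. They are monic of degree $k$ for $k\ge1$. The symbol $T_k$ without an argument means $T_k(d)$.

\begin{theorem}\label{thm:main}
For every $n\ge1$, in $\mathbb Z[d,w,x,y,z]$,
\[
D_n^{\mathit{Mb}}=\prod_{k=1}^n \bigl(T_k+(-1)^kz\bigr)^{\binom{2n}{n-k}}\ \prod_{k=1}^n P_k^{\binom{2n}{n-k}}\ \prod_{i=1}^{n-1}\ \prod_{k=i+1}^n(T_{2k}-2)^{\binom{2n}{n-k}},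
\]
where
\[
P_k=\begin{cases}(T_k+z)\,T_k(w)-2xy & (k\text{ odd}),\\[2pt] (T_k-z)\,T_k(w)-2(2-z) & (k\text{ even}).\end{cases}
\]
\end{theorem}

In the double product each $k$ occurs for $i=1,\dots,k-1$, so the theorem can also be written
\[
D_n^{\mathit{Mb}}=\prod_{k=1}^n\Bigl[\bigl(T_k+(-1)^kz\bigr)\,P_k\,(T_{2k}-2)^{k-1}\Bigr]^{\binom{2n}{n-k}} .
\]
The formula of Theorem~\ref{thm:main} was conjectured by Chen, who verified it for $n\le4$; we take the problem from \cite{IM}. It is also known that $D_n^{\mathit{Mb}}$ is divisible by each of $(d-z)^{\binom{2n}{n-1}}$, $(w(d+z)-2xy)^{\binom{2n}{n-1}}$ and $((d^2-2-z)(w^2-2)-2(2-z))^{\binom{2n}{n-2}}$. These are the powers of $T_1-z$, $P_1$ and $P_2$ in the theorem.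

\subsection{The shape of the formula and the plan of the proof}

Sort the diagrams by the number $k$ of arcs that pass through the crosscap; there are $\binom{2n}{n-k}$ diagrams for each $k$. When two diagrams with the same $k$ are paired, at most $k$ curves of type $w$ appear. The coefficients of $w^k$ form a matrix that no longer sees the crosscap: it is the Gram matrix of a form on diagrams in an annulus with $2k$ strands running from one boundary circle to the other. Call its determinant $\Delta_{n,k}$. If diagrams with different $k$ were orthogonal and the lower powers of $w$ were absent, the determinant would be $\prod_k w^{k\binom{2n}{n-k}}\Delta_{n,k}$. The truth is close to this guess. We show that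
\[
D_n^{\mathit{Mb}}=\prod_{k=0}^n \lambda_k^{\binom{2n}{n-k}}\Delta_{n,k},
\]
where $\lambda_k$ is a monic polynomial of degree $k$ in $w$ that does not depend on $n$ (Sections~\ref{sec:modules} and~\ref{sec:Z}). Section~\ref{sec:Delta} computes
\[
\Delta_{n,0}=\prod_{k=1}^n(T_k^2-z^2)^{\binom{2n}{n-k}},\qquad \Delta_{n,i}=\prod_{k=i+1}^n(T_{2k}-2)^{\binom{2n}{n-k}}\quad(i\ge1),
\]
and Sections~\ref{sec:klein} and~\ref{sec:lambda} show that $\lambda_k=P_k/(T_k-(-1)^kz)$. The denominator of $\lambda_k$ cancels one half of the factor $T_k^2-z^2$ of $\Delta_{n,0}$, and this explains the asymmetry between $z$ and $-z$ in the theorem. One operator, a circle laid over the diagram near the boundary, drives all three steps; Section~\ref{sec:n1} shows it at work for $n=1$. Section~\ref{sec:nullity}, which the proof does not use, gives the block form and the nullity of $G_n^{\mathit{Mb}}$ for parameters in a field (Theorem~\ref{thm:nullity}).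

\subsection{Notation}

Let $A$ be an indeterminate and put $d=-A^2-A^{-2}$, the value of the trivial loop in the Kauffman bracket. This embeds $\mathbb Z[d]$ in $\mathbb Z[A^{\pm1}]$, so nothing is lost. Let
\[
q=-A^2,\qquad K=\mathbb Q(A,x,y,z),
\]
so that $d=q+q^{-1}$, $T_k=q^k+q^{-k}$ and $\mathbb Z[d,w,x,y,z]\subset K[w]$. The variable $w$ is deliberately kept out of $K$. Write $[m]=(q^m-q^{-m})/(q-q^{-1})$ and $[m]!=[1][2]\cdots[m]$. Then
\begin{equation}\label{eq:qint}
[2]=d,\qquad d\,[m]=[m+1]+[m-1],\qquad [2k]=[k]\,T_k .
\end{equation}
Finally put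
\[
\zeta_0=z,\qquad \zeta_i=A^{2i}+A^{-2i}=(-1)^iT_i\quad(i\ge1).
\]
These elements of $K$ are pairwise distinct.

\section{Two marked points}\label{sec:n1}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\begin{scope}
\draw (0,0) circle (1); \draw (0,0) circle (0.22);
\draw (-0.155,-0.155)--(0.155,0.155) (-0.155,0.155)--(0.155,-0.155);
\draw[very thick] (0,1) .. controls (-0.8,0.5) and (-0.8,-0.5) .. (0,-1);
\fill (0,1) circle (1.6pt) node[above]{$1$}; \fill (0,-1) circle (1.6pt) node[below]{$2$};
\node at (-1.35,0) {$u_1$};
\end{scope}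
\begin{scope}[xshift=3.4cm]
\draw (0,0) circle (1); \draw (0,0) circle (0.22);
\draw (-0.155,-0.155)--(0.155,0.155) (-0.155,0.155)--(0.155,-0.155);
\draw[very thick] (0,1) .. controls (0.8,0.5) and (0.8,-0.5) .. (0,-1);
\fill (0,1) circle (1.6pt) node[above]{$1$}; \fill (0,-1) circle (1.6pt) node[below]{$2$};
\node at (-1.35,0) {$u_2$};
\end{scope}
\begin{scope}[xshift=6.8cm]
\draw (0,0) circle (1); \draw (0,0) circle (0.22);
\draw (-0.155,-0.155)--(0.155,0.155) (-0.155,0.155)--(0.155,-0.155);
\draw[very thick] (0,1)--(0,0.22) (0,-0.22)--(0,-1);
\fill (0,1) circle (1.6pt) node[above]{$1$}; \fill (0,-1) circle (1.6pt) node[below]{$2$};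
\node at (-1.35,0) {$c_1$};
\end{scope}
\end{tikzpicture}
\caption{The three arcs joining two boundary points of the M\"obius band. The small crossed circle is the crosscap: its antipodal points are identified. The arcs $u_1$ and $u_2$ pass on either side of the crosscap, and $c_1$ passes through it.}
\label{fig:n1}
\end{figure}

For $n=1$ each pairing produces a single curve, and in the order $u_1,u_2,c_1$ of Figure~\ref{fig:n1}
\[
G_1^{\mathit{Mb}}=\begin{pmatrix} d&z&y\\ z&d&y\\ x&x&w\end{pmatrix}.
\]
To split off the upper left block, replace $c_1$ by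
\[
\hat c_1=c_1-\frac{x}{d+z}(u_1+u_2)\ \text{ in the first slot},\qquad \hat c_1'=c_1-\frac{y}{d+z}(u_1+u_2)\ \text{ in the second}.
\]
Then $\langle\hat c_1,u_p\rangle=x-x=0$ and $\langle u_p,\hat c_1'\rangle=y-y=0$, while
\[
\lambda_1=\langle\hat c_1,\hat c_1'\rangle=\langle\hat c_1,c_1\rangle=w-\frac{2xy}{d+z}.
\]
Hence $D_1^{\mathit{Mb}}=(d^2-z^2)\lambda_1=(d-z)\bigl((d+z)w-2xy\bigr)$, as Theorem~\ref{thm:main} asserts.

For larger $k$ the analogous vector $\hat c_k$ is a combination of many diagrams, and finding it by elimination requires inverting the very matrices under study. We need a construction of $\hat c_k$ that involves no inversion, and a way to compute $\lambda_k$ without expanding $\hat c_k$. Both come from the Kauffman bracket, which we recall. Take a diagram with crossings in an \emph{oriented} surface. Each crossing has two smoothings: the one that merges the two regions swept out when the overstrand is turned counterclockwise gets the weight $A$, the other gets $A^{-1}$. The bracket is the sum, over all choices of smoothings (\emph{states}), of the product of the weights times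 the resulting crossingless diagram, with each trivial circle replaced by $d$. We use two properties. The weights are preserved by orientation-preserving homeomorphisms. And the bracket is unchanged by a Reidemeister~II move: of the four states of the two crossings, one gives the uncrossed strands with weight $1$, and the other three give the same cup and cap with total coefficient $A^2+A^{-2}+d=0$.

The M\"obius band is not orientable, but a collar of its boundary is an oriented annulus. Let $Z$ be the operator that extends a diagram by a collar containing two radial strands and a circle, parallel to the boundary, passing over them, and then takes the bracket; closed curves are evaluated by their type. The two crossings have four states (the general rule is Lemma~\ref{lem:states}). Two of them twist the collar by a half turn, in the two directions, with weights $A^{2}$ and $A^{-2}$. In the other two, of weight $1$, the diagram is closed by an arc along one half of the boundary and a new arc $u_p$ is drawn along the other half. A half turn exchanges $u_1$ and $u_2$ and fixes $c_1$, because the crosscap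 can be rotated to undo the twist. Therefore
\[
Zu_1=(A^2+A^{-2})u_2+d\,u_2+z\,u_1=z\,u_1,\qquad Zu_2=z\,u_2,\qquad Zc_1=-d\,c_1+x(u_1+u_2).
\]
So $Z$ has the eigenvalues $\zeta_0=z$ and $\zeta_1=-d$, and
\[
Z\hat c_1=-d\,c_1+\Bigl(x-\frac{xz}{d+z}\Bigr)(u_1+u_2)=-d\,\hat c_1 .
\]
The orthogonalized vector is the eigenvector of $Z$ with leading term $c_1$.

Moreover $\lambda_1$ can be found without knowing $\hat c_1$. Write $c_1=\hat c_1+v$ and $c_1=\hat c_1'+v'$ with $v,v'$ in the span of $u_1,u_2$, and let $\beta=\langle v,v'\rangle$. By orthogonality,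
\[
w=\langle c_1,c_1\rangle=\beta+\lambda_1,\qquad -dw+2xy=\langle Zc_1,c_1\rangle=z\beta-d\lambda_1 ,
\]
and eliminating $\beta$ gives $(d+z)\lambda_1=(d+z)w-2xy$. The general proof follows the same path: eigenvectors of $Z$ split the form, and the numbers $\langle c_j,c_j\rangle$ and $\langle Zc_j,c_j\rangle$ for one diagram $c_j$ in each $\mathit{Mb}_j$ determine all the $\lambda_k$.

\section{Annular diagrams acting on the M\"obius band}\label{sec:modules}

Diagrams in a collar act on diagrams in the band, and this action relates the forms for different $n$. We set up the category of such collars, describe the modules $W_i$ over it that carry the annular forms, and show that the span of the M\"obius diagrams is filtered with quotients $W_i$.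

\subsection{The annular category}

Let $\mathbb A=S^1\times[0,1]$ be oriented as a planar annulus with inner circle $S^1\times\{0\}$. On a circle with $2n$ marked points, point $p$ sits at angle $(2p-1)\pi/2n$, and labels are read modulo $2n$. The radial segment at angle $0$ is the \emph{seam}; it ends between the points $2n$ and $1$. An \emph{annular diagram} $2m\to2n$ is a system of disjoint simple arcs and essential circles in $\mathbb A$ whose arcs end at $2m$ marked points on the inner circle and $2n$ on the outer circle, up to isotopy fixing the boundary pointwise. Let $\mathcal A(2m,2n)$ be the $K$-vector space with these diagrams as basis. The product $\alpha\beta$ places $\beta$ inside $\alpha$; trivial circles are replaced by the factor $d$ and essential circles are kept. The radial inversion $(\theta,r)\mapsto(\theta,1-r)$ gives $*\colon\mathcal A(2m,2n)\to\mathcal A(2n,2m)$ with $(\alpha\beta)^*=\beta^*\alpha^*$. An \emph{$\mathcal A$-module} is a family of vector spaces $W(2n)$, $n\ge0$, with bilinear maps $\mathcal A(2m,2n)\times W(2m)\to W(2n)$ that are associative and unital.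

An arc joining the two boundary circles is a \emph{through strand}. A diagram is \emph{monic} if all its inner points lie on through strands. A product of monic diagrams is monic, and if $\beta$ is not monic then neither is $\alpha\beta$. An arc with both ends on the same boundary circle cuts $\mathbb A$ into a disk and an annulus; we speak of the \emph{disk of the arc}. A \emph{cap at $p$} is an arc joining the inner points $p,p+1$ whose disk meets the inner circle in the segment running counterclockwise from $p$ to $p+1$; a \emph{cup at $p$} is the same on the outer circle. The basic diagrams are the following.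
\begin{itemize}
\item $\rho\in\mathcal A(2n,2n)$, $n\ge1$, is the rotation by one click, joining the inner point $p$ to the outer point $p+1$ by turning counterclockwise through the angle $\pi/n$. It is invertible, $\rho^*=\rho^{-1}$, and a monic diagram $2n\to2n$ is a power of $\rho$.
\item $\kappa_p\in\mathcal A(2n,2n-2)$, $1\le p\le 2n$, has a cap at $p$ and $2n-2$ through strands that avoid the seam. For $p\le 2n-1$ the whole diagram avoids the seam. The cap of $\kappa_{2n}$ joins $2n$ and $1$ across the seam, and its through strands are $j\mapsto j-1$ for $2\le j\le 2n-1$.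
\item $u_p=\kappa_p^*\in\mathcal A(2n-2,2n)$ has a cup at $p$.
\end{itemize}

Cutting $\mathbb A$ along the seam gives a rectangle, with the inner circle as bottom and the outer circle as top side, and the points numbered from left to right. Diagrams in the rectangle are \emph{line diagrams}; they make sense for any numbers $t\equiv N \pmod 2$ of bottom and top points, and so do the \emph{line caps} $\kappa_p\colon N\to N-2$ and the line cups $u_p=\kappa_p^*$ for $1\le p\le N-1$. For even $t$ and $N$, line diagrams are the annular diagrams that avoid the seam.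

\begin{lemma}\label{lem:cap}
A diagram that is not monic has a cap at some $p$. A diagram $\alpha$ with a cap at $p$ factors as $\alpha=\alpha'\kappa_p$ with $\alpha'$ a diagram. If $\alpha$ is a line diagram, then $\kappa_p$ is a line cap and $\alpha'$ can be taken to be a line diagram. Applying $*$, a diagram with a cup at $p$ factors as $u_p\alpha''$.
\end{lemma}

\begin{proof}
If $\alpha$ is not monic, some arc has both ends on the inner circle. Its disk contains only arcs of the same kind, whose disks are smaller. An arc with a minimal disk has no marked point between its ends, so it is a cap. Given a cap at $p$, cut $\mathbb A$ along a circle that follows the inner circle closely and passes around the disk of the cap. The inner part is $\kappa_p$ up to a power of $\rho$ on the left, which we absorb in the outer part $\alpha'$. In the rectangle the same cut works and no rotation occurs.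
\end{proof}

\subsection{The modules $W_i$}

Let $B_i(2n)$ be the set of monic diagrams $2i\to2n$ without closed curves, modulo rotation of the inner circle, $a\sim a\rho^{\pm1}$ (no identification if $i=0$).

\begin{lemma}\label{lem:count}
Let $0\le i\le n$. For an arc of $a\in B_i(2n)$ with both ends on the outer circle, call \emph{initial} the end from which the outer circle runs counterclockwise along the disk of the arc. Sending $a$ to its set of initial points is a bijection from $B_i(2n)$ to the $(n-i)$-element subsets of $\{1,\dots,2n\}$. In particular $|B_i(2n)|=\binom{2n}{n-i}$.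
\end{lemma}

\begin{proof}
There are $n-i$ such arcs. Read initial points as opening brackets and all other points as closing brackets. The disk of an arc contains no through strand, so the points under the arc form a correctly bracketed word. Hence the arc starting at an initial point $p$ ends at the first point $p'$, going counterclockwise, for which the segment from $p$ to $p'$ contains equally many opening and closing brackets. So the set of initial points determines the arcs and their disks. The complement of the disks is an annulus with $2i$ through strands, which are determined up to rotation of the inner circle. This is injectivity. Conversely, take any $n-i$ opening brackets; there are $n+i\ge n-i$ closing ones. As long as an opening bracket is unmatched, so is a closing one, and in the cyclic word of unmatched brackets some opening bracket is followed directly by a closing one. Join these two by an arc running close to the outer circle, over the arcs already drawn between them, and continue. The $2i$ points left at the end are joined to the inner circle.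
\end{proof}

Let $W_i(2n)$ be the vector space with basis $B_i(2n)$; it is $0$ for $n<i$. For a diagram $\alpha$ and $a\in B_i$, define $\alpha\cdot a$ to be $0$ if $\alpha a$ is not monic, and otherwise $\alpha a$ with trivial circles replaced by $d$ and essential circles by $z$. (Essential circles occur only for $i=0$, since a through strand blocks them.) Left multiples of non-monic diagrams are non-monic, so $W_i$ is an $\mathcal A$-module. The space $W_i(2i)$ is spanned by the identity diagram $1_i$, and $a=a\cdot 1_i$ for $a\in B_i(2n)$. Define a bilinear form on $W_i(2n)$ by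
\[
b^*\cdot a=(a,b)_i\,1_i\qquad (a,b\in B_i(2n)).
\]
For $i\ge1$, $(a,b)_i$ is $d$ to the number of trivial circles if $b^*a$ is monic and $0$ otherwise; for $i=0$ it is the monomial in $d,z$ that counts trivial and essential circles. The form is symmetric, because $a^*b=(b^*a)^*$ and a diagram $2i\to 2i$ is monic exactly when it has $2i$ through strands, and it satisfies $(\alpha a,b)_i=(a,\alpha^*b)_i$. Let $G(W_i(2n))$ be its Gram matrix in the basis $B_i(2n)$ and $\Delta_{n,i}$ the determinant.

\subsection{The modules $V$ and $V'$}

Let $V(2n)$ be the vector space with basis $\mathit{Mb}_n$, where $\mathit{Mb}_0$ consists of the empty diagram. An annular diagram acts by gluing the inner circle of $\mathbb A$ to the boundary of the band and deleting closed curves with the factor $d$ (trivial), $x$ (odd number of passages through the crosscap) or $z$ (nontrivial, even number). This makes $V$ an $\mathcal A$-module. Let $V'$ be the same with $y$ in place of $x$. These factors are the types of the curves when the band is the inner, respectively outer, half of $\mathit{Kb}$. The pairing extends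 to a bilinear map $V(2n)\times V'(2n)\to K[w]$, and for $\alpha\in\mathcal A(2m,2n)$, $v\in V(2m)$, $v'\in V'(2n)$,
\begin{equation}\label{eq:adjoint}
\langle\alpha v,v'\rangle=\langle v,\alpha^*v'\rangle ,
\end{equation}
because on diagrams both sides evaluate the same curves in $\mathit{Mb}\cup\mathbb A\cup\mathit{Mb}$, the annulus being counted with the inner band on the left and with the outer band on the right.

Let $c_j\in\mathit{Mb}_j$ consist of the $2j$ radial segments from the marked points to the crosscap. They form $j$ arcs, joining $p$ to $p+j$, each passing once through the crosscap; $c_0$ is empty. We write $c_j'$ for the same diagram in $V'$. Every system of curves in $\mathit{Mb}$ that meets the core transversally in $j$ points has the form $a\,c_j$: cut along the core to get an annular diagram $a$ with $2j$ antipodally placed inner points, and slide these to the standard positions keeping antipodal points antipodal.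

\begin{lemma}\label{lem:cj}
\begin{enumerate}
\item[(a)] $\rho c_j=c_j$ for $j\ge1$.
\item[(b)] $\langle c_j,c_j'\rangle=w^j$.
\item[(c)] For $j\ge2$ the system $\kappa_pc_j$ is isotopic to $a\,c_{j-2}$ for some annular diagram $a$; the arc containing the cap becomes a cup joining the two neighboring outer points that come from $p+j$ and $p+j+1$.
\item[(d)] $\kappa_pc_1$ is a closed curve, and $\kappa_pc_1=x\,c_0$ in $V$, $\kappa_pc_1'=y\,c_0'$ in $V'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In polar coordinates $\rho c_j$ consists of the curves $\theta=\theta_p+\frac{\pi}{j}g(r)$, where $\theta_p$ is the angle of the point $p$, and $g=0$ near the crosscap, $g=1$ on the boundary. The maps $(\theta,r)\mapsto(\theta+s\frac{\pi}{j}(1-g(r)),r)$, $0\le s\le1$, fix the boundary and are rigid rotations near the crosscap, so they respect the antipodal identification. They form an isotopy of $\mathit{Mb}$ that carries these curves to the radial segments $\theta=\theta_{p+1}$.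

(b) The pairing consists of $j$ curves, each passing once through each crosscap.

(c) For $j\ge2$ the points $p,p+1,p+j,p+j+1$ are distinct modulo $2j$. One arc of $\kappa_pc_j$ enters along the radius $p+j$, crosses the core, runs out along the radius $p$, through the cap, in along the radius $p+1$, crosses the core again and leaves along the radius $p+j+1$. The segment of the crosscap circle between the radii $p$ and $p+1$ is shorter than a half circle, so it embeds in the core, and together with the middle part of the arc it bounds a disk in $\mathit{Mb}$ that meets no other arc. Push the arc across this disk. It now runs in along the radius $p+j$, along the antipodal segment, and out along the radius $p+j+1$; this is a cup. The system meets the core in $j-2$ points.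

(d) The cap closes the only arc to a curve that passes once through the crosscap.
\end{proof}

\begin{lemma}\label{lem:basis}
The map $\bigsqcup_{j=0}^nB_j(2n)\to\mathit{Mb}_n$, $a\mapsto a\,c_j$, is a bijection. Hence $|\mathit{Mb}_n|=\sum_{j=0}^n\binom{2n}{n-j}$.
\end{lemma}

\begin{proof}
The map is well defined by Lemma~\ref{lem:cj}(a), and $ac_j$ has no closed curve because $a$ is monic without closed curves.

\emph{Surjectivity.} Isotope $m\in\mathit{Mb}_n$ to meet the core transversally in the least possible number $j$ of points, and write $m=a\,c_j$; the diagram $a$ has no closed curve. If $a$ is not monic, then $j\ge1$ and $a=a'\kappa_p$. For $j\ge2$ Lemma~\ref{lem:cj}(c) lowers the number of intersection points by $2$, and for $j=1$ Lemma~\ref{lem:cj}(d) exhibits a closed curve in $m$. Both are excluded, so $a\in B_j(2n)$.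

\emph{Injectivity.} The parity of the number of passages of an arc through the crosscap is invariant under isotopy fixing the boundary. In $ac_j$ the even arcs are the $n-j$ arcs of $a$ with both ends on the outer circle. Each cuts $\mathit{Mb}$ into a disk and a M\"obius band, so the side of its disk, and hence its initial point, is also an isotopy invariant. Thus $ac_j$ determines $j$ and the initial points of $a$, and Lemma~\ref{lem:count} applies.
\end{proof}

\begin{lemma}\label{lem:filtration}
Let $V_{\le k}(2n)$ be the span of the $ac_j$ with $a\in B_j(2n)$, $j\le k$, and $V_{\le -1}=0$. Then $V_{\le k}$ is a submodule of $V$, and $ac_k\mapsto a$ is an isomorphism of modules $V_{\le k}/V_{\le k-1}\cong W_k$. The same holds for $V'$.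
\end{lemma}

\begin{proof}
We show by induction on $j$ that $\alpha c_j\in V_{\le j}$ for every diagram $\alpha$ with $2j$ inner points, and that $\alpha c_j\in V_{\le j-1}$ if $\alpha$ is not monic. If $\alpha$ is monic, then $\alpha c_j$ is a basis element $ac_j$, times a power of $z$ when $j=0$. Otherwise $\alpha=\alpha'\kappa_p$, and $\alpha c_j$ equals $\alpha'a\,c_{j-2}$ for $j\ge2$ or $x\,\alpha'c_0$ for $j=1$; this lies in $V_{\le j-1}$ by induction. So $V_{\le k}$ is a submodule, and modulo $V_{\le k-1}$ the action on the $ac_k$ follows the rule defining $W_k$.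
\end{proof}

\section{The encircling element and the factorization}\label{sec:Z}

The filtration of Lemma~\ref{lem:filtration} is not orthogonal, as the entries $x$ and $y$ of $G_1^{\mathit{Mb}}$ show. To split it compatibly with the action of $\mathcal A$, it suffices to find an operator that commutes with $\mathcal A$ and acts by distinct scalars on the quotients $W_k$. Let $Z=Z_{2n}\in\mathcal A(2n,2n)$ be the Kauffman bracket of the diagram formed by $2n$ radial strands and an essential circle passing over all of them. Thus $Z_0$ is the essential circle.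

\begin{lemma}\label{lem:central}
$Z_{2n}\alpha=\alpha Z_{2m}$ for all $\alpha\in\mathcal A(2m,2n)$.
\end{lemma}

\begin{proof}
Draw the diagram $\alpha$ radial near the boundary and so that the radial coordinate on its curves has finitely many critical points, all local maxima or minima, at distinct levels. Lay the circle $S^1\times\{r\}$ over $\alpha$. The bracket of this diagram is $\alpha Z_{2m}$ for $r$ near $0$ and $Z_{2n}\alpha$ for $r$ near $1$. Between critical levels the diagram changes by an isotopy. At a critical level the circle moves across a local extremum of a curve, which is a Reidemeister~II move. No other move occurs, because $\alpha$ has no crossings. This is the step that needs $d=-A^2-A^{-2}$.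
\end{proof}

At a crossing of $Z_{2n}$ four ends meet: the inner and outer end of the radial strand, and the clockwise and counterclockwise end of the circle. Call a smoothing $+$ if it joins the inner end to the counterclockwise end (and the outer end to the clockwise end), and $-$ otherwise. Rotations of $\mathbb A$ preserve the orientation and permute the crossings transitively, so there is a sign $\varepsilon=\pm1$ such that every $+$ has weight $A^{\varepsilon}$ and every $-$ has weight $A^{-\varepsilon}$. The value of $\varepsilon$ will not matter. A state is a cyclic word of $2n$ signs, and it is \emph{mixed} if both signs occur.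

\begin{lemma}\label{lem:states}
For $n\ge1$,
\begin{equation}\label{eq:Zstates}
Z_{2n}=A^{2n\varepsilon}\rho+A^{-2n\varepsilon}\rho^{-1}+(\text{mixed states}).
\end{equation}
A mixed state has a cap at every $p$ with signs $+,-$ at $p,p+1$ and a cup at every $p'$ with signs $-,+$ at $p',p'+1$. Such $p$ and $p'$ exist, and $p\neq p'$.
\end{lemma}

\begin{proof}
Consider the segment of the circle from strand $p$ to strand $p+1$. At strand $p$ it is joined to the inner point if the sign is $+$ and to the outer point if it is $-$; at strand $p+1$ it is joined to the outer point if the sign is $+$ and to the inner point if it is $-$. So $+-$ gives a cap at $p$, $-+$ gives a cup at $p$, $++$ joins inner $p$ to outer $p+1$, and $--$ joins inner $p+1$ to outer $p$. The constant words give $\rho$ and $\rho^{-1}$. A cyclic word with both signs contains both patterns $+-$ and $-+$, at different places.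
\end{proof}

\begin{lemma}\label{lem:Zscalar}
$Z$ acts on $W_k$ as the scalar $\zeta_k$.
\end{lemma}

\begin{proof}
For $k\ge1$, mixed states are not monic and $\rho^{\pm1}\cdot1_k=1_k$, so $Z\cdot1_k=(A^{2k}+A^{-2k})1_k$. For $k=0$, $Z_0\cdot 1_0=z\,1_0$. By Lemma~\ref{lem:central}, $Z\cdot a=Za\cdot1_k=aZ\cdot 1_k=\zeta_k\,a$.
\end{proof}

Let $V^{(k)}(2n)=\ker(Z-\zeta_k)\subset V(2n)$. By Lemma~\ref{lem:central}, $V^{(k)}$ is a submodule.

\begin{proposition}\label{prop:split}
We have $V_{\le k}=\bigoplus_{l\le k}V^{(l)}$ for all $k$, and $V=\bigoplus_k V^{(k)}$. The $V^{(k)}$-component of $c_k$ is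
\begin{equation}\label{eq:chat}
\hat c_k=\prod_{l=0}^{k-1}\frac{Z-\zeta_l}{\zeta_k-\zeta_l}\;c_k\ \in\ c_k+V_{\le k-1}(2k).
\end{equation}
The map $a\mapsto a\hat c_k$, $a\in B_k(2n)$, extends to an isomorphism of modules $W_k\to V^{(k)}$, and $a\hat c_k\in ac_k+V_{\le k-1}(2n)$. The same holds in $V'$, with vectors $\hat c_k'$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:filtration} and~\ref{lem:Zscalar}, $(Z-\zeta_k)V_{\le k}\subset V_{\le k-1}$. So $\prod_{l\le k}(Z-\zeta_l)$ kills $V_{\le k}(2n)$, and $\prod_{k<l\le n}(Z-\zeta_l)$ kills $V(2n)/V_{\le k}(2n)$. The $\zeta_l$ are distinct. Hence $Z$ is diagonalizable on $V_{\le k}(2n)$ with eigenvalues among $\zeta_0,\dots,\zeta_k$, and none of these is an eigenvalue on the quotient, so that $V^{(l)}\subset V_{\le k}$ for $l\le k$. This proves the two decompositions. The product in \eqref{eq:chat} is the identity on $V^{(k)}$ and zero on $V^{(l)}$ for $l<k$, and $c_k-\hat c_k\in\bigoplus_{l<k}V^{(l)}=V_{\le k-1}$. The projection $V^{(k)}\to V_{\le k}/V_{\le k-1}\cong W_k$ is an isomorphism of modules that sends $\hat c_k$ to $1_k$. Its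 inverse sends $a=a\cdot1_k$ to $a\hat c_k$.
\end{proof}

For any $a\in W_k(2n)$ we write $a\hat c_k$ for its image in $V^{(k)}(2n)$. Put
\[
\lambda_k=\langle\hat c_k,\hat c_k'\rangle\in K[w],\qquad \lambda_0=1 .
\]

\begin{proposition}\label{prop:factor}
For $a\in W_k(2n)$ and $b\in W_l(2n)$,
\[
\langle a\hat c_k,b\hat c_l'\rangle=\begin{cases}(a,b)_k\,\lambda_k& (k=l),\\ 0&(k\neq l).\end{cases}
\]
Let $Q$ and $Q'$ be the matrices whose columns express the $a\hat c_k$ and the $a\hat c_k'$, $a\in B_k(2n)$, in the basis $\mathit{Mb}_n=\{ac_k\}$ ordered by $k$. They are unitriangular,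
\begin{equation}\label{eq:block}
Q^{\mathsf T}G_n^{\mathit{Mb}}Q'=\bigoplus_{k=0}^n\lambda_k\,G(W_k(2n)),
\qquad
D_n^{\mathit{Mb}}=\Delta_{n,0}\prod_{k=1}^n\lambda_k^{\binom{2n}{n-k}}\Delta_{n,k},
\end{equation}
and $\lambda_k$ is a monic polynomial of degree $k$ in $w$.
\end{proposition}

\begin{proof}
Let $a\in B_k(2n)$, $b\in B_l(2n)$. By \eqref{eq:adjoint},
\[
\langle a\hat c_k,b\hat c_l'\rangle=\langle b^*a\,\hat c_k,\hat c_l'\rangle=\langle\hat c_k,a^*b\,\hat c_l'\rangle .
\]
If $k>l$, then $b^*a\,\hat c_k\in V^{(k)}(2l)\cong W_k(2l)=0$. If $k<l$, then $a^*b\,\hat c_l'\in V'^{(l)}(2k)=0$. If $k=l$, then $b^*a\,\hat c_k$ is the image of $b^*\cdot a=(a,b)_k1_k$, namely $(a,b)_k\hat c_k$. Unitriangularity is the last assertion of Proposition~\ref{prop:split}, and \eqref{eq:block} follows with Lemma~\ref{lem:count}.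

Since $c_k'-\hat c_k'\in\bigoplus_{l<k}V'^{(l)}$ is orthogonal to $\hat c_k$, we have $\lambda_k=\langle\hat c_k,c_k'\rangle$. Expand $\hat c_k$ as $c_k$ plus a combination of diagrams $bc_l$, $l<k$, with coefficients in $K$, hence free of $w$. The first term gives $w^k$. In $\langle bc_l,c_k'\rangle$ the curves meet the inner core in $l$ points altogether and each curve of type $w$ uses at least one of them, so the degree in $w$ is at most $l<k$.
\end{proof}

\section{The annular determinants}\label{sec:Delta}

\begin{proposition}\label{prop:Delta}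
For $0\le i\le n$,
\[
\Delta_{n,i}=\prod_{l=i+1}^n\psi_l^{\binom{2n}{n-l}},\qquad \psi_l=\begin{cases}T_l^2-z^2&(i=0),\\ T_{2l}-2&(i\ge1).\end{cases}
\]
\end{proposition}

The plan is to forget the seam-crossing diagrams of $\mathcal A$ and view $W_i$ as a module over line diagrams only. There the Jones--Wenzl projectors split the form into orthogonal blocks, each a Gram matrix of line diagrams times a scalar $\nu_k$. We recall the projectors, compute the line determinants, carry out the splitting, and finally find the $\nu_k$ with the help of $Z$.

\subsection{Jones--Wenzl projectors}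

The Temperley--Lieb algebra $TL_m$ is spanned by the line diagrams $m\to m$. We write $\otimes$ for juxtaposition, $1$ for identity diagrams, and $U_p=u_p\kappa_p$. The \emph{partial trace} $\operatorname{ptr}E=\kappa_m(E\otimes1)u_m\in TL_{m-1}$ of $E\in TL_m$ closes the last strand. A line diagram $m\to m$ other than the identity has fewer than $m$ through strands, so by Lemma~\ref{lem:cap} it can be written both as $\alpha\kappa_p$ and as $u_{p'}\alpha'$ with line diagrams. Define $f_0=1$, $f_1=1$ and
\[
f_{m+1}=f_m\otimes1-\frac{[m]}{[m+1]}(f_m\otimes1)U_m(f_m\otimes1)\qquad(m\ge1).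
\]

\begin{lemma}\label{lem:JW}
\begin{enumerate}
\item[(a)] $f_m^*=f_m$, and the identity diagram has coefficient $1$ in $f_m$.
\item[(b)] $\kappa_pf_m=0$ and $f_mu_p=0$ for $1\le p\le m-1$.
\item[(c)] If $v$, in any module over line diagrams, is killed by all line caps $m\to m-2$, then $f_mv=v$. In particular $f_m^2=f_m$.
\item[(d)] $\operatorname{ptr}f_m=\frac{[m+1]}{[m]}f_{m-1}$ for $m\ge1$.
\item[(e)] $f_m$ is invariant under the left--right reflection of the rectangle.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) follows from the recursion, since a product containing $U_m$ has fewer than $m+1$ through strands. Part (c) follows from (a), since every non-identity diagram in $f_m$ has the form $\alpha\kappa_p$; with (b) it gives $f_m^2=f_m$. The same argument gives $(f_{m-1}\otimes1)f_m=f_m$ once (b) is known for $f_m$. We prove (b) and (d) by induction; for $m=1$, (b) is empty and $\operatorname{ptr}f_1=d=[2]$. Assume them for $m$. For $p<m$ we have $\kappa_p(f_m\otimes1)=(\kappa_pf_m)\otimes1=0$, so $\kappa_pf_{m+1}=0$. For $p=m$, (d) gives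
\[
\kappa_mf_{m+1}=\kappa_m(f_m\otimes1)-f_{m-1}\kappa_m(f_m\otimes1)=\kappa_m(f_m\otimes1)-\kappa_m\bigl((f_{m-1}\otimes1)f_m\otimes1\bigr)=0 .
\]
Applying $*$ gives $f_{m+1}u_p=0$. Next, $\operatorname{ptr}(f_m\otimes1)=df_m$ and $\operatorname{ptr}\bigl((f_m\otimes1)U_m(f_m\otimes1)\bigr)=f_m(\operatorname{ptr}U_m)f_m=f_m^2=f_m$, so by \eqref{eq:qint}
\[
\operatorname{ptr}f_{m+1}=\Bigl(d-\frac{[m]}{[m+1]}\Bigr)f_m=\frac{[m+2]}{[m+1]}f_m .
\]
For (e), the mirror image $f'$ of $f_m$ also satisfies (a) and (b). Then $f_mf'=f'$ by (c), and $f_mf'=f_m$ because the non-identity diagrams of $f'$ have the form $u_p\alpha'$.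
\end{proof}

\subsection{Determinants for line diagrams}

For line diagrams $a,b\colon t\to N$ let $g(a,b)$ be the coefficient of the identity in $b^*a\in TL_t$; it is a power of $d$ if $b^*a$ is monic and $0$ otherwise. It vanishes if $a$ or $b$ is not monic, so $g$ is a form on the span of all line diagrams $t\to N$ modulo the non-monic ones. Let $C(N,t)$ be its determinant in the basis of monic diagrams, and put
\[
s(N,t)=\binom{N}{(N-t)/2}-\binom{N}{(N-t)/2-1}.
\]

\begin{lemma}\label{lem:cell}
For $0\le t\le N$, $t\equiv N\pmod 2$, there are $s(N,t)$ monic line diagrams $t\to N$, and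
\begin{equation}\label{eq:cell}
C(N,t)=\prod_{l\ge1}\Bigl(\frac{[t+1+l]}{[l]}\Bigr)^{s(N,t+2l)} .
\end{equation}
\end{lemma}

For example $C(4,0)=[2]^3\cdot[3]/[2]=d^2(d^2-1)$, the determinant of $\left(\begin{smallmatrix}d^2&d\\ d&d^2\end{smallmatrix}\right)$.

\begin{proof}
Use induction on $N$. For $t=N$ there is one diagram, $C(N,N)=1$, and all exponents in \eqref{eq:cell} vanish. Let $t\le N-2$ and look at the last top point of a monic diagram. If it lies on a through strand, this strand ends at the last bottom point, and the diagram is $b\otimes1$ with $b\colon t-1\to N-1$ monic (type~1; there are none if $t=0$). Otherwise, bending the last top point down to the bottom shows that the diagram is $(b\otimes1)u_{t+1}$ with $b\colon t+1\to N-1$ monic (type~2). The count follows, since $s(N-1,-1)=0$ and Pascal's rule gives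
\begin{equation}\label{eq:srec}
s(N,t)=s(N-1,t-1)+s(N-1,t+1).
\end{equation}

To make the two types orthogonal, replace $(b\otimes1)u_{t+1}$ by $\tilde b=(bf_{t+1}\otimes1)u_{t+1}$. For a non-identity diagram $E$ of $f_{t+1}$, write $bE=\alpha\kappa_p$ with $1\le p\le t$. If $p\le t-1$, then $(\alpha\kappa_p\otimes1)u_{t+1}$ still has a cap at $p$ and is not monic. If $p=t$, then $(\alpha\kappa_t\otimes1)u_{t+1}=(\alpha\otimes1)\kappa_tu_{t+1}=\alpha\otimes1$, which is of type~1 or not monic. So modulo non-monic diagrams $\tilde b$ differs from $(b\otimes1)u_{t+1}$ by elements of type~1, and the change of basis is unitriangular.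

For $b'\otimes1$ of type~1, $(b'\otimes1)^*\tilde b=(b'^*b\,f_{t+1}\otimes1)u_{t+1}=0$, because $b'^*b\colon t+1\to t-1$ has a cap. For monic $b,b''\colon t+1\to N-1$, the product $b''^*b$ is $g(b,b'')\cdot1$ or has a cap, so $f_{t+1}b''^*bf_{t+1}=g(b,b'')f_{t+1}$ and
\[
(\tilde b'')^*\,\tilde b=g(b,b'')\operatorname{ptr}f_{t+1}=g(b,b'')\frac{[t+2]}{[t+1]}f_t,\qquad g(\tilde b,\tilde b'')=g(b,b'')\frac{[t+2]}{[t+1]} .
\]
Also $g(b\otimes1,b'\otimes1)=g(b,b')$. With the convention $C(N-1,-1)=1$, which agrees with \eqref{eq:cell} at $t=-1$,
\[
C(N,t)=C(N-1,t-1)\,C(N-1,t+1)\Bigl(\frac{[t+2]}{[t+1]}\Bigr)^{s(N-1,t+1)} .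
\]
Put $e_m=s(N-1,t+2m-1)$. By induction the right side is
\[
\prod_{m\ge1}\Bigl(\frac{[t+m]}{[m]}\Bigr)^{e_m}\prod_{m\ge2}\Bigl(\frac{[t+m+1]}{[m-1]}\Bigr)^{e_m}\Bigl(\frac{[t+2]}{[t+1]}\Bigr)^{e_1},
\]
while by \eqref{eq:srec} the right side of \eqref{eq:cell} is $\prod_{l\ge1}([t+1+l]/[l])^{e_l+e_{l+1}}$. In both expressions $e_1$ has the base $[t+2]$, and $e_m$ for $m\ge2$ has the base $[t+m][t+m+1]/([m][m-1])$.
\end{proof}

Write $C_{n,k}=C(2n,2k)$ and $s_{n,k}=s(2n,2k)=\binom{2n}{n-k}-\binom{2n}{n-k-1}$. The sum telescopes:
\begin{equation}\label{eq:telescope}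
\sum_{k=l}^ns_{n,k}=\binom{2n}{n-l}.
\end{equation}

\subsection{Restriction of $W_i$ to line diagrams}

Fix $i\ge0$ and write $(\ ,\ )$ for $(\ ,\ )_i$. A diagram of $B_i(2n)$ is built by line cups from a smaller one until no line cup is left, and the diagrams without line cups are easy to list. For $k\ge i$ let $\Omega_k\in B_i(2k)$ have the $k-i$ nested arcs joining $p$ to $2k+1-p$, $1\le p\le k-i$, whose disks contain the outer end of the seam; the other $2i$ points lie on through strands. Thus $\Omega_i=1_i$ and $\Omega_k=u_{2k}\Omega_{k-1}$. Put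
\[
\hat\Omega_k=f_{2k}\Omega_k\in W_i(2k),\qquad \nu_k=(\hat\Omega_k,\hat\Omega_k).
\]
By Lemma~\ref{lem:JW}(b), line caps kill $\hat\Omega_k$.

\begin{lemma}\label{lem:restrict}
\begin{enumerate}
\item[(a)] $f_{2k}W_i(2k)=K\hat\Omega_k$, and every $v\in W_i(2k)$ killed by all line caps lies in $K\hat\Omega_k$.
\item[(b)] The map $(k,a)\mapsto a\Omega_k$, where $i\le k\le n$ and $a\colon2k\to2n$ is a monic line diagram, is a bijection onto $B_i(2n)$.
\item[(c)] The vectors $a\hat\Omega_k$ form a basis of $W_i(2n)$, unitriangular with respect to $B_i(2n)=\{a\Omega_k\}$ ordered by $k$. In particular $\hat\Omega_k\ne0$.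
\item[(d)] $(a\hat\Omega_k,b\hat\Omega_l)$ equals $g(a,b)\nu_k$ if $k=l$ and $0$ otherwise. Hence
\begin{equation}\label{eq:Deltaprod}
\Delta_{n,i}=\prod_{k=i}^nC_{n,k}\,\nu_k^{s_{n,k}} .
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $b\in B_i(2k)$ have no cup at any $p\le 2k-1$. The disks of its $k-i$ outer arcs are nested or disjoint, and each contains the disk of a cup, which must be the cup at $2k$. So the disks form a chain around the end of the seam. Every marked point under an arc is an endpoint of a smaller arc of the chain, so the arcs join $2k$ to $1$, $2k-1$ to $2$, and so on, and $b=\Omega_k$. Every other $b$ is therefore $u_pb'$ with $p\le2k-1$, and $f_{2k}b=0$. This gives the first claim, and the second follows from Lemma~\ref{lem:JW}(c).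

(b) The diagram $a\Omega_k$ is monic without closed curves. Its outer arcs are the arcs of $a$ with both ends on top, whose disks avoid the seam, and the arcs of $\Omega_k$ prolonged by through strands of $a$, whose disks contain the outer end of the seam. So $a\Omega_k$ determines the $n-k$ top arcs of $a$, hence $k$ and the monic line diagram $a$. The map is injective, and by \eqref{eq:telescope} and Lemma~\ref{lem:count} both sets have $\binom{2n}{n-i}$ elements.

(c) Let $F_l(2n)$ be the span of the $a\Omega_m$ with $m\le l$ and $a$ monic. We claim that $\alpha W_i(2l)\subset F_l(2n)$ for every line diagram $\alpha\colon2l\to2n$. Use induction on $l$; for $l<i$ the space $W_i(2l)$ is zero. By (b), $W_i(2l)$ is spanned by the $a'\Omega_m$ with $m\le l$. If $\alpha a'$ is monic, then $\alpha a'\Omega_m\in F_m(2n)$. Otherwise $\alpha a'$ is a multiple of $\alpha'\kappa_p$, and $\alpha'(\kappa_p\Omega_m)\in\alpha'W_i(2m-2)\subset F_{m-1}(2n)$ by induction. This proves the claim. The non-identity diagrams of $f_{2k}$ have the form $\alpha\kappa_p$, so $a\hat\Omega_k-a\Omega_k$ is a combination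 of vectors $a\alpha(\kappa_p\Omega_k)\in F_{k-1}(2n)$.

(d) We have $(a\hat\Omega_k,b\hat\Omega_l)=(b^*a\,\hat\Omega_k,\hat\Omega_l)$. If $k>l$, the line diagram $b^*a\colon 2k\to2l$ has a cap and kills $\hat\Omega_k$; for $k<l$ use the symmetry of the form. If $k=l$, then $b^*a$ is $g(a,b)\cdot1$ or has a cap.
\end{proof}

\subsection{The norms $\nu_k$}

We have $\hat\Omega_i=1_i$, because non-identity line diagrams $2i\to2i$ are not monic; so $\nu_i=1$. Let $k>i$, and write $f=f_{2k}$ and $\rho\in\mathcal A(2k,2k)$. We need three relations in $\mathcal A$, where $\alpha$ denotes a diagram that may differ from case to case: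
\begin{equation}\label{eq:rel}
\kappa_p\kappa_{2k}=\alpha\kappa_{p+1}\ (1\le p\le2k-3),\qquad \kappa_p\rho=\alpha\kappa_{p-1}\ (2\le p\le2k-1),\qquad \kappa_1\rho=\kappa_{2k}.
\end{equation}
The first two hold by Lemma~\ref{lem:cap}, since the products have caps at $p+1$ and at $p-1$. In $\kappa_1\rho$ the inner points $2k$ and $1$ are joined by an arc crossing the seam once, and the strands $j\mapsto j+1\mapsto j-1$, $2\le j\le2k-1$, avoid the seam; this is $\kappa_{2k}$.

By the first relation $\kappa_{2k}\hat\Omega_k\in W_i(2k-2)$ is killed by all line caps, so by Lemma~\ref{lem:restrict}(a)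
\[
\kappa_{2k}\hat\Omega_k=\theta_k\hat\Omega_{k-1}\quad\text{for some }\theta_k\in K .
\]
Using $f^*=f=f^2$ and $\Omega_k=u_{2k}\Omega_{k-1}$,
\begin{equation}\label{eq:nurec}
\nu_k=(\hat\Omega_k,\Omega_k)=(\kappa_{2k}\hat\Omega_k,\Omega_{k-1})=\theta_k(\hat\Omega_{k-1},\Omega_{k-1})=\theta_k\nu_{k-1}.
\end{equation}
The difficulty is that $\kappa_{2k}$ crosses the seam, and the defining properties of $f$ say nothing about it. But $\kappa_{2k}=\kappa_1\rho$, so it is enough to understand the vector $\rho\hat\Omega_k$. We expand it with two unknown coefficients, $\theta_k$ and a scalar $\sigma_k$. The element $Z$ determines $\sigma_k$, and the relation $\rho^{-1}\rho=1$ then determines $\theta_k$.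

\begin{lemma}\label{lem:theta}
For $k>i$,
\[
\theta_k=\frac{[2k]}{[2k-1]}\Bigl(1-\frac{\zeta_i^2}{T_k^2}\Bigr)=\frac{(T_k^2-\zeta_i^2)\,[k]^2}{[2k-1]\,[2k]} .
\]
\end{lemma}

\begin{proof}
\emph{Step 1: $f\rho^{\pm1}\hat\Omega_k=\sigma_k\hat\Omega_k$ with $\sigma_k=\zeta_i/\zeta_k$.} By Lemma~\ref{lem:restrict}(a), $f\rho^{\pm1}\hat\Omega_k=\sigma_\pm\hat\Omega_k$ for some scalars. The reflection $\theta\mapsto-\theta$ of $\mathbb A$ acts on $\mathcal A$ and on $W_i$ compatibly with the products. It fixes $f$ (Lemma~\ref{lem:JW}(e)) and $\Omega_k$, and it exchanges $\rho$ and $\rho^{-1}$. Since $\hat\Omega_k\ne0$, we get $\sigma_+=\sigma_-=:\sigma_k$. Now apply $f$ to $Z\hat\Omega_k=\zeta_i\hat\Omega_k$ and use \eqref{eq:Zstates}. A mixed state with a cap at some $p\ne2k$ kills $\hat\Omega_k$. Any other mixed state has a cap at $2k$, hence a cup at some $p'\neq2k$, and $fu_{p'}=0$. So $\zeta_i=(A^{2k}+A^{-2k})\sigma_k=\zeta_k\sigma_k$.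

\emph{Step 2: with $\gamma_m=(-1)^{m-1}[2k-m]/[2k]$,}
\begin{equation}\label{eq:rhoexp}
\rho\hat\Omega_k=\sigma_k\hat\Omega_k+\theta_k\sum_{m=1}^{2k-1}\gamma_mu_m\hat\Omega_{k-1}.
\end{equation}
Apply a line cap $\kappa_p$, $1\le p\le2k-1$, to both sides. By \eqref{eq:rel} the left side gives $\theta_k\hat\Omega_{k-1}$ for $p=1$ and $0$ for $p\ge2$. On the right, $\kappa_p\hat\Omega_k=0$, $\kappa_pu_p=d$, and $\kappa_pu_m=1$ for $|m-p|=1$. For $|m-p|\ge2$ we have $\kappa_pu_m=u_{m'}\kappa_{p'}$ with the line cap $p'=p$ if $m>p$ and $p'=p-2$ if $m<p$, and this kills $\hat\Omega_{k-1}$. With $\gamma_{2k}=0$, the identity $d[m]=[m+1]+[m-1]$ gives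
\[
d\gamma_1+\gamma_2=\frac{d[2k-1]-[2k-2]}{[2k]}=1,\qquad \gamma_{p-1}+d\gamma_p+\gamma_{p+1}=0\quad(2\le p\le2k-1).
\]
So the difference $v$ of the two sides of \eqref{eq:rhoexp} is killed by all line caps, and $v=fv$. By Step~1 and $fu_m=0$ we have $fv=\sigma_k\hat\Omega_k-\sigma_k\hat\Omega_k=0$.

\emph{Step 3: $1=\sigma_k^2+\theta_k\gamma_1$.} Apply $f\rho^{-1}$ to \eqref{eq:rhoexp}. The left side gives $\hat\Omega_k$, and the first term on the right gives $\sigma_k^2\hat\Omega_k$. Applying $*$ to \eqref{eq:rel}, we have $\rho^{-1}u_m=u_{m-1}\alpha^*$ for $m\ge2$, which $f$ kills, and $\rho^{-1}u_1=u_{2k}$. Finally $\hat\Omega_{k-1}-\Omega_{k-1}$ is a sum of vectors $u_pv_p$ with $1\le p\le2k-3$, and $fu_{2k}u_p=fu_{p+1}\alpha^*=0$; so $fu_{2k}\hat\Omega_{k-1}=fu_{2k}\Omega_{k-1}=\hat\Omega_k$. Altogether $\hat\Omega_k=(\sigma_k^2+\theta_k\gamma_1)\hat\Omega_k$, and $\hat\Omega_k\ne0$.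

Now insert $\gamma_1=[2k-1]/[2k]$, $\sigma_k^2=\zeta_i^2/T_k^2$ and $T_k=[2k]/[k]$.
\end{proof}

For $i=0$, $k=1$ one sees all this directly: $\hat\Omega_1=u_2-\frac zd u_1$, $f\rho\hat\Omega_1=-\frac zd\hat\Omega_1$, and $\kappa_2\hat\Omega_1=d-\frac{z^2}{d}$.

\begin{proof}[Proof of Proposition~\ref{prop:Delta}]
For $i=0$ Lemma~\ref{lem:theta} reads $\theta_l=\psi_l[l][l]/([2l-1][2l])$. For $i\ge1$,
\[
T_l^2-\zeta_i^2=T_{2l}-T_{2i}=(q-q^{-1})^2[l+i][l-i],\qquad T_{2l}-2=(q-q^{-1})^2[l]^2 ,
\]
so $(T_l^2-\zeta_i^2)[l]^2=\psi_l[l+i][l-i]$. Thus in all cases $\theta_l=\psi_l[l+i][l-i]/([2l-1][2l])$, and by \eqref{eq:nurec}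
\begin{equation}\label{eq:nu}
\nu_k=\prod_{l=i+1}^k\theta_l=\frac{[k+i]!\,[k-i]!}{[2k]!}\prod_{l=i+1}^k\psi_l .
\end{equation}
In \eqref{eq:cell} with $t=2k$ put $m=k+l$ and collect the exponent $s_{n,m}$:
\[
\prod_{k=i}^nC_{n,k}=\prod_{m=i}^n\Bigl(\prod_{k=i}^{m-1}\frac{[k+m+1]}{[m-k]}\Bigr)^{s_{n,m}}=\prod_{m=i}^n\Bigl(\frac{[2m]!}{[m+i]!\,[m-i]!}\Bigr)^{s_{n,m}} .
\]
In \eqref{eq:Deltaprod} this cancels the quantum factorials of \eqref{eq:nu}. What remains is $\prod_{l>i}\psi_l^{\sum_{k\ge l}s_{n,k}}$, and \eqref{eq:telescope} finishes the proof.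
\end{proof}

\section{A circle over $j$ parallel curves in the Klein bottle}\label{sec:klein}

As for $n=1$, the scalars $\lambda_i$ will be extracted from $\langle c_j,c_j'\rangle=w^j$ and $\langle Zc_j,c_j'\rangle$. The second number is a sum over $2^{2j}$ states. It becomes tractable when the Klein bottle is sliced along the $j$ curves of type $w$ instead of the gluing circle: the sum is then the closure of the $j$-th power of a single element of a small algebra. Write $w=\xi+\xi^{-1}$, which identifies $K[w]$ with the Laurent polynomials in $\xi$ invariant under $\xi\leftrightarrow\xi^{-1}$, and put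
\[
\mu_+=A^2\xi+A^{-2}\xi^{-1},\qquad \mu_-=A^{-2}\xi+A^2\xi^{-1}.
\]

\begin{proposition}\label{prop:klein}
For $j\ge1$, $\langle Zc_j,c_j'\rangle=\mu_+^j+\mu_-^j+2^j\eta_j$, where $\eta_j=z-2$ for $j$ even and $\eta_j=xy$ for $j$ odd.
\end{proposition}

For $j=1$ this is the value $-dw+2xy$ found in Section~\ref{sec:n1}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=3,yscale=2.4]
\draw[->] (-0.5,0)--(1.5,0);
\draw[->] (1.5,1)--(-0.5,1);
\draw[dashed] (-0.5,0)--(-0.5,1) (0.5,0)--(0.5,1) (1.5,0)--(1.5,1);
\draw[very thick] (0,0)--(0,1) (1,0)--(1,1);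
\draw[thick] (-0.5,0.33)--(-0.04,0.33) (0.04,0.33)--(0.96,0.33) (1.04,0.33)--(1.5,0.33);
\draw[thick] (-0.5,0.67)--(-0.04,0.67) (0.04,0.67)--(0.96,0.67) (1.04,0.67)--(1.5,0.67);
\node[below] at (-0.5,0) {$-\frac12$}; \node[below] at (0,0) {$0$}; \node[below] at (0.5,0) {$\frac12$};
\node[below] at (1,0) {$1$}; \node[below] at (1.5,0) {$\frac32$};
\node at (0.25,0.5) {inner}; \node at (0.75,0.5) {inner};
\node at (-0.25,0.5) {outer}; \node at (1.25,0.5) {outer};
\end{tikzpicture}
\caption{The Klein bottle as a rectangle: the left and right sides are identified by translation, the top and bottom by the reflection $\phi\mapsto1-\phi$. The two heavy vertical lines form one closed curve $C$, which separates an inner from an outer M\"obius band; the dashed lines are their cores. Two horizontal circles pass under $C$ (the case $j=2$).}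
\label{fig:klein}
\end{figure}

\begin{proof}
\emph{The model.} Realize the Klein bottle as $(\mathbb R/2\mathbb Z)\times[0,1]$, with coordinates $(\phi,h)$, modulo $(\phi,0)\sim(1-\phi,1)$; see Figure~\ref{fig:klein}. The set $C=\{\phi=0\}\cup\{\phi=1\}$ is one simple closed curve. It separates the M\"obius bands $\{0\le\phi\le1\}$ (inner) and $\{1\le\phi\le2\}$ (outer), on which the gluing is the reflection in the cores $\{\phi=\frac12\}$ and $\{\phi=\frac32\}$. The map $(\phi,h)\mapsto(-\phi,h)$ respects the gluing because $\phi-1\equiv\phi+1 \pmod 2$; it fixes $C$ pointwise and exchanges the bands, so it plays the role of the inversion. Take $j$ horizontal circles $h=\text{const}$. They meet the inner band in $j$ arcs, each crossing the core once. Cutting along the core gives a monic diagram $2j\to2j$, so the arcs form $\rho^rc_j=c_j$. In the outer band we see the mirror image. Hence $\langle Zc_j,c_j'\rangle$ is the state sum of the diagram formed by the horizontal circles and $C$, with the weights of Section~\ref{sec:Z}, each state being evaluated by the types of its curves.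

\emph{The smoothings.} The gluing preserves the upward direction, so ``up'' orients the closed curve $C$. By Section~\ref{sec:Z}, the smoothings that join the inner end to the upper end (and the outer end to the lower end) all have one weight, and the others have the inverse weight. Assume the former weight is $A$. In the other case $A$ is replaced by $A^{-1}$ throughout the computation below, which fixes $d$ and exchanges $\mu_+$ and $\mu_-$, so the result is the same.

Let $\mathcal E$ be the $K[w]$-algebra of crossingless diagrams in the annulus $(\mathbb R/2\mathbb Z)\times[0,1]$ with marked points $\phi=0,1$ on the bottom and on the top, multiplied by vertical stacking, with trivial circles equal to $d$ and essential circles equal to $w$. A diagram without closed curves has two through strands or none. So $\mathcal E$ has the basis $\tau^k$, $k\in\mathbb Z$, where $\tau$ shifts $\phi$ by $+1$ going up, and $\cup_a\cap_b$ with $a,b\in\{\mathrm i,\mathrm o\}$. Here $\cup_a$ joins the two top points and $\cap_b$ the two bottom points, along the inner interval $0<\phi<1$ (index $\mathrm i$) or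 the outer interval $1<\phi<2$ (index $\mathrm o$). A thin horizontal layer containing one horizontal circle has two crossings and four states.
\begin{itemize}
\item Inner end joined to upper end at both crossings: the inner interval joins the top points and the outer interval the bottom points. This is $\cup_{\mathrm i}\cap_{\mathrm o}$, weight $A^2$.
\item Inner end joined to lower end at both crossings: $\cup_{\mathrm o}\cap_{\mathrm i}$, weight $A^{-2}$.
\item Inner--upper at $\phi=0$ and inner--lower at $\phi=1$: the bottom point $1$ runs along the inner interval to the top point $0$, and the bottom point $2\equiv0$ along the outer interval to the top point $1$. This is $\tau^{-1}$, weight $1$.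
\item Inner--lower at $\phi=0$ and inner--upper at $\phi=1$: both strands move to the right, which is $\tau$, weight $1$.
\end{itemize}
Let $\omega\colon\mathcal E\to K[w]$ be the $K[w]$-linear map that closes a diagram by the gluing $(\phi,0)\sim(1-\phi,1)$ and evaluates the curves by type. An essential circle of the annulus is isotopic to a horizontal circle, so it has type $w$, in agreement with the relation in $\mathcal E$. Stacking the $j$ layers gives
\[
\langle Zc_j,c_j'\rangle=\omega(X^j),\qquad X=A^2\cup_{\mathrm i}\cap_{\mathrm o}+A^{-2}\cup_{\mathrm o}\cap_{\mathrm i}+\tau+\tau^{-1}.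
\]

\emph{The values of $\omega$.} The reflection $\phi\mapsto1-\phi$ preserves the inner and the outer interval. So the closure of $\cup_a\cap_b$ is one curve near the glued circle; it bounds a disk if $a=b$ and is parallel to a horizontal circle if $a\neq b$. Thus $\omega(\cup_a\cap_b)=d$ for $a=b$ and $w$ for $a\ne b$. Represent $\tau^k$ by the lines $\phi=\phi_0+kh$, $\phi_0\in\{0,1\}$. Each line crosses $|k|$ consecutive half-integers, which belong alternately to the two cores, and for the two lines the roles of the cores are interchanged. The top of the line from $\phi_0$ is glued to the bottom point $1-\phi_0-k$ modulo $2$.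
\begin{itemize}
\item If $k$ is even, the lines join to one curve. It has degree $2$ over the circle of heights $\mathbb R/\mathbb Z$, so it is nontrivial, and it meets each core $|k|$ times, an even number. So $\omega(\tau^k)=z$.
\item If $|k|=2l+1$, each line closes up. One curve meets the inner core $l+1$ times and the outer core $l$ times, and the other has these numbers interchanged. So the parities are $(1,0)$ and $(0,1)$ in some order, and $\omega(\tau^k)=xy$.
\end{itemize}

\emph{Evaluation.} Let $S=\tau+\tau^{-1}$, let $\mathcal I$ be the span of the $\cup_a\cap_b$, a two-sided ideal of $\mathcal E$, and let $\mathcal U=K[w]\cup_{\mathrm i}\oplus K[w]\cup_{\mathrm o}$, a left $\mathcal E$-module by stacking. The rules are $\cap_a\cup_a=d$, $\cap_a\cup_b=w$ for $a\ne b$, and $\tau^{\pm1}$ exchanges $\cup_{\mathrm i}$ and $\cup_{\mathrm o}$. The element $\cup_a\cap_b$ acts on $\mathcal U$ with image in $K[w]\cup_a$ and trace $\cap_b\cup_a$, which equals $\omega(\cup_a\cap_b)$. So $\omega=\operatorname{tr}_{\mathcal U}$ on $\mathcal I$. Since $X-S\in\mathcal I$, also $X^j-S^j\in\mathcal I$,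 and
\[
\omega(X^j)=\omega(S^j)-\operatorname{tr}_{\mathcal U}(S^j)+\operatorname{tr}_{\mathcal U}(X^j).
\]
The power $S^j$ is a sum of $2^j$ terms $\tau^k$ with $k\equiv j\pmod 2$, so $\omega(S^j)$ is $2^jz$ for $j$ even and $2^jxy$ for $j$ odd. On $\mathcal U$, $S$ is twice the exchange of the basis vectors, so $\operatorname{tr}_{\mathcal U}(S^j)=2^j+(-2)^j$. The first two terms together give $2^j\eta_j$. Finally
\[
X\cup_{\mathrm i}=A^2w\,\cup_{\mathrm i}+(2+A^{-2}d)\,\cup_{\mathrm o},\qquad X\cup_{\mathrm o}=(2+A^2d)\,\cup_{\mathrm i}+A^{-2}w\,\cup_{\mathrm o},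
\]
with $2+A^{\pm2}d=1-A^{\pm4}$. The trace is $(A^2+A^{-2})w=\mu_++\mu_-$, and the determinant is
\[
w^2-(1-A^4)(1-A^{-4})=\xi^2+\xi^{-2}+A^4+A^{-4}=\mu_+\mu_- .
\]
So the eigenvalues of $X$ on $\mathcal U$ are $\mu_\pm$, and $\operatorname{tr}_{\mathcal U}(X^j)=\mu_+^j+\mu_-^j$.
\end{proof}

\section{The scalars $\lambda_i$ and the proof of the theorem}\label{sec:lambda}

For each $j$ we have two equations but $j+1$ components of $c_j$, so the elimination of Section~\ref{sec:n1} does not carry over literally. What saves the argument is that the equations are identities of polynomials in $w$, that the unknown coefficients do not involve $w$, and that $\lambda_i$ is monic of degree $i$.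

\begin{proposition}\label{prop:lambda}
For $i\ge1$, $\lambda_i=T_i(w)-r_i$, where
\[
r_i=\frac{2xy}{T_i+z}\quad(i\text{ odd}),\qquad r_i=\frac{2(2-z)}{T_i-z}\quad(i\text{ even}).
\]
Equivalently, $\lambda_i=P_i/(T_i-(-1)^iz)$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:split} write $c_j=\sum_{i=0}^ja_{ji}\hat c_i$ and $c_j'=\sum_{i=0}^ja_{ji}'\hat c_i'$ with $a_{ji},a'_{ji}\in W_i(2j)$, and put $\beta_{ji}=(a_{ji},a'_{ji})_i\in K$. Since $Z=\zeta_i$ on $V^{(i)}$, Propositions~\ref{prop:factor} and~\ref{prop:klein} give, for $j\ge1$,
\begin{align}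
w^j&=\beta_{j0}+\sum_{i=1}^j\beta_{ji}\lambda_i,\label{eq:E1}\\
\mu_+^j+\mu_-^j+2^j\eta_j&=z\beta_{j0}+\sum_{i=1}^j\zeta_i\beta_{ji}\lambda_i .\label{eq:E2}
\end{align}
The form of $\mu_\pm$ suggests the linear operator $(\Theta f)(\xi)=f(A^2\xi)+f(A^{-2}\xi)$ on symmetric Laurent polynomials $f$; the result is again symmetric, so $\Theta$ acts on $K[w]$. We have $\Theta w^j=\mu_+^j+\mu_-^j$, $\Theta1=2$, and
\[
\Theta T_i(w)=(A^{2i}+A^{-2i})(\xi^i+\xi^{-i})=\zeta_iT_i(w)\qquad(i\ge1).
\]

\emph{The part depending on $w$.} The operator $\Theta$ descends to $K[w]/K$. The classes of the $\lambda_i$, $i\ge1$, form a basis of this quotient because $\lambda_i$ is monic of degree $i$; let $\Lambda$ be the operator with $\Lambda\lambda_i=\zeta_i\lambda_i$. Modulo $K$, \eqref{eq:E1} and \eqref{eq:E2} say that $\Theta w^j=\Lambda w^j$ for all $j\ge1$, so $\Theta=\Lambda$. The $T_i(w)$, $i\ge1$, are an eigenbasis of $\Theta$ on $K[w]/K$ with distinct eigenvalues $\zeta_i$. So $\lambda_i$ is proportional to $T_i(w)$ modulo $K$, and as both are monic of degree $i$, $\lambda_i=T_i(w)-r_i$ with $r_i\in K$.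

\emph{The constants.} The binomial theorem for $(\xi+\xi^{-1})^j$ gives $w^j=b_{j0}+\sum_{i\ge1}b_{ji}T_i(w)$, where $b_{ji}=\binom{j}{(j-i)/2}$ if $0\le i\le j$ and $i\equiv j\pmod 2$, and $b_{ji}=0$ otherwise. Compare coefficients in the basis $1,T_1(w),T_2(w),\dots$ of $K[w]$. Equation \eqref{eq:E1} gives $\beta_{ji}=b_{ji}$ for $i\ge1$ and $\beta_{j0}=b_{j0}+\sum_{i\ge1}b_{ji}r_i$. Since $\Theta w^j=2b_{j0}+\sum_{i\ge1}b_{ji}\zeta_iT_i(w)$, the coefficient of $1$ in \eqref{eq:E2} gives
\[
2b_{j0}+2^j\eta_j=z\beta_{j0}-\sum_{i\ge1}\zeta_ib_{ji}r_i=zb_{j0}+\sum_{i\ge1}b_{ji}(z-\zeta_i)r_i .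
\]
Setting $\xi=1$ in the expansion of $w^j$ yields $2^j=b_{j0}+2\sum_{i\ge1}b_{ji}$. Hence
\[
\sum_{i\ge1}b_{ji}(z-\zeta_i)r_i=\begin{cases}(z-2)(2^j-b_{j0})=\sum_{i\ge1}b_{ji}\cdot2(z-2)&(j\text{ even}),\\[3pt] 2^jxy=\sum_{i\ge1}b_{ji}\cdot2xy&(j\text{ odd}),\end{cases}
\]
where $b_{j0}=0$ for odd $j$. Only indices $i\le j$ with $i\equiv j\pmod 2$ occur, and $b_{jj}=1$. By induction on $j$ within each parity, $(z-\zeta_i)r_i=2(z-2)$ for $i$ even and $(z-\zeta_i)r_i=2xy$ for $i$ odd. Insert $\zeta_i=(-1)^iT_i$.
\end{proof}

\begin{example}
The value of $\lambda_2$ can be confirmed by hand. Denote by $[p,p']$ an arc whose disk meets the boundary in the segment running counterclockwise from $p$ to $p'$. The set $B_0(4)$ consists of $a_1=\{[1,2],[3,4]\}$, $a_2=\{[2,3],[4,1]\}$ and $b_p=\{[p,p+1],[p-1,p+2]\}$, $p\in\mathbb Z/4$. After applying $\kappa_1$ the points $3,4$ are renamed $1,2$, so $[3,4]$ is $u_1$ and $[4,3]$ is $u_2$. Following the arcs, and using Lemma~\ref{lem:cj}(c) for $c_2$,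
\[
\kappa_1c_2=u_1,\quad \kappa_1a_1=du_1,\quad\kappa_1a_2=u_2,\quad\kappa_1b_1=du_2,\quad\kappa_1b_2=\kappa_1b_4=u_1,\quad\kappa_1b_3=zu_1 .
\]
So $v=c_2+(d^2-2-z)^{-1}(b_1+b_2+b_3+b_4-da_1-da_2)$ is killed by $\kappa_1$. As $\rho v=v$ and $\kappa_p\rho^{p-1}$ has a cap at $1$, it is killed by all $\kappa_p$, hence orthogonal to $V'_{\le1}(4)$, whose basis diagrams all have a cup. Also $v-\hat c_2\in V_{\le1}$ is orthogonal to $\hat c_2'$. Therefore $\lambda_2=\langle v,\hat c_2'\rangle=\langle v,c_2'\rangle$. By \eqref{eq:adjoint}, $\langle a_1,c_2'\rangle=\langle u_1,\kappa_1c_2'\rangle=d$ and $\langle b_1,c_2'\rangle=\langle u_2,\kappa_1c_2'\rangle=z$, and rotation gives the same values for $a_2$ and the other $b_p$. Thus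
\[
\lambda_2=w^2-\frac{2d^2-4z}{d^2-2-z}=(w^2-2)-\frac{2(2-z)}{d^2-2-z}.
\]
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By \eqref{eq:block} and Proposition~\ref{prop:Delta}, in which $\Delta_{n,n}=1$ is an empty product,
\[
D_n^{\mathit{Mb}}=\prod_{k=1}^n\bigl[(T_k^2-z^2)\lambda_k\bigr]^{\binom{2n}{n-k}}\ \prod_{i=1}^{n-1}\ \prod_{k=i+1}^n(T_{2k}-2)^{\binom{2n}{n-k}} .
\]
Since $T_k^2-z^2=(T_k+(-1)^kz)(T_k-(-1)^kz)$, Proposition~\ref{prop:lambda} gives $(T_k^2-z^2)\lambda_k=(T_k+(-1)^kz)P_k$. The resulting identity holds in $K[w]$, and both sides lie in the subring $\mathbb Z[d,w,x,y,z]$.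
\end{proof}

\section{Block form and nullity over a field}\label{sec:nullity}

The determinant tells when the form degenerates; the block decomposition tells by how much, provided that it survives the specialization of the parameters.

\begin{theorem}\label{thm:nullity}
Let $F$ be a field, $A\in F^\times$, $q=-A^2$, $d=q+q^{-1}$, and $w,x,y,z\in F$. Assume that $q^{2m}\ne1$ for $1\le m\le2n$ and that $T_k(d)\neq(-1)^kz$ for $1\le k\le n$. Then there are matrices $Q,Q'$ over $F$, unitriangular for a suitable ordering of $\mathit{Mb}_n$, with
\[
Q^{\mathsf T}G_n^{\mathit{Mb}}Q'=\bigoplus_{k=0}^n\lambda_k\,G(W_k(2n)),\qquad \lambda_0=1,\quad \lambda_k=\frac{P_k}{T_k-(-1)^kz},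
\]
where $G(W_k(2n))$ is the Gram matrix of $(\ ,\ )_k$. Moreover
\[
\dim\ker G_n^{\mathit{Mb}}=\sum_{k:\,P_k=0}\binom{2n}{n-k}+\sum_{k:\,T_k+(-1)^kz=0}\binom{2n}{n-k}\qquad(1\le k\le n).
\]
\end{theorem}

\begin{proof}
\emph{The block form.} First, $\zeta_0=z,\zeta_1,\dots,\zeta_n$ are distinct in $F$. For $1\le i<j\le n$,
\[
\zeta_i-\zeta_j=(A^{2i}-A^{2j})(1-A^{-2(i+j)})
\]
vanishes only if $A^{2m}=1$, and then $q^{2m}=A^{4m}=1$, for $m=j-i$ or $m=i+j\le2n-1$; the first hypothesis excludes this. The second hypothesis says $\zeta_k\neq z$. Let $R\subset K$ be obtained from $\mathbb Z[A^{\pm1},x,y,z]$ by inverting the differences of the generic $\zeta_0,\dots,\zeta_n$. The specialization extends to a ring homomorphism $R[w]\to F$. Annular diagrams act on the bases $\mathit{Mb}_m$ with coefficients in $\mathbb Z[d,x,y,z]$, so by \eqref{eq:chat} the matrices $Q,Q'$ of Proposition~\ref{prop:factor} have entries in $R$. Also $T_k-(-1)^kz=\pm(\zeta_k-z)$ is a unit of $R$. So the matrix identity in \eqref{eq:block}, with the $\lambda_k$ of Proposition~\ref{prop:lambda}, holds over $R[w]$, and we apply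 the homomorphism. The nullity of $G_n^{\mathit{Mb}}$ is the sum of the nullities of the blocks.

\emph{The blocks $k\ge1$.} Proposition~\ref{prop:Delta} is an identity in $\mathbb Z[d]$, so over $F$
\[
\det G(W_k(2n))=\prod_{l=k+1}^n(q^l-q^{-l})^{2\binom{2n}{n-l}}\neq0 .
\]
The block has nullity $\binom{2n}{n-k}$ if $P_k=0$ and $0$ otherwise.

\emph{The block $k=0$.} By the first hypothesis $[m]\ne0$ in $F$ for $1\le m\le2n$. Let $R'\subset K$ be obtained from $\mathbb Z[A^{\pm1},z]$ by inverting the generic $[1],\dots,[2n]$; it maps to $F$. By their recursion the $f_{2m}$, $m\le n$, have coefficients in $R'$. So Lemma~\ref{lem:restrict}(c),(d) give a unitriangular congruence over $R'$, hence over $F$, between $G(W_0(2n))$ and $\bigoplus_{m=0}^n\nu_m\,g_m$, where $g_m$ is the Gram matrix of $g$ on the monic line diagrams $2m\to2n$, of size $s_{n,m}$. Its determinant \eqref{eq:cell} involves, with nonzero exponent, only $[l]$ and $[2m+1+l]$ for $1\le l\le n-m$, and $2m+1+l\le n+m+1\le2n$ since then $m\le n-1$. So $g_m$ is nonsingular over $F$. By \eqref{eq:nu}, an identity in $R'$, $\nu_m$ is a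 nonzero multiple of
\[
\prod_{l=1}^m(T_l^2-z^2)=\prod_{l=1}^m(\zeta_l-z)(\zeta_l+z).
\]
Here $\zeta_l-z\neq0$, and $\zeta_l+z=0$ for at most one $l\le n$, as the $\zeta_l$ are distinct. If such an $l$ exists, then $\nu_m=0$ exactly for $m\ge l$, and the nullity is $\sum_{m\ge l}s_{n,m}=\binom{2n}{n-l}$ by \eqref{eq:telescope}; otherwise it is $0$. Finally, $\zeta_l+z=0$ if and only if $T_l+(-1)^lz=0$.
\end{proof}

\begin{remark}
The hypothesis $T_k\neq(-1)^kz$ cannot be dropped. Take $n=1$, $z=-d$ and $2d\neq0$. For $x\neq0$ the formulas of Section~\ref{sec:n1} show that $Z+d$ is nonzero and has square zero, so $Z$ is not diagonalizable and there is no eigenvector $\hat c_1$. For $x=y=0$ we have $P_1=0$ and $T_1-z=2d\ne0$, so the formula of Theorem~\ref{thm:nullity} would give nullity $1$; but $G_1^{\mathit{Mb}}=\left(\begin{smallmatrix}d&-d\\-d&d\end{smallmatrix}\right)\oplus(w)$ has nullity $2$ when $w=0$.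
\end{remark}

\begin{thebibliography}{9}
\bibitem{IM} Dionne Ibarra, Gabriel Montoya-Vega, \emph{A Study of Gram Determinants in Knot Theory}, arXiv:2402.09704 (2024).
\end{thebibliography}
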